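\title{Independent sets versus $k$-dominating sets in graphs of average degree at most $k$}

\begin{abstract}
In a $k$-regular graph the $k$-dominating sets are exactly the complements of the independent sets, so the two families have the same size. We consider the conjecture that every graph of average degree at most $k$ has at least as many independent sets as $k$-dominating sets, with equality only for $k$-regular graphs. We show that it holds for $k\le 3$ and fails for every $k\ge 4$; for $k=4$ the graph $K_6\cup K_2$ has $21$ independent sets and $22$ four-dominating sets. For $k\le 3$ we prove that every graph with $n$ vertices and $m$ edges satisfies $\partial_k(G)\le i(G)\,(3/2)^{(2m-kn)/2}$, where $i$ and $\partial_k$ count the two kinds of sets, and for $k\le2$ we prove $i(G)\ge 2^{\,n-2m/k}\partial_k(G)$, where the base $2$ cannot be increased. The proofs are inductions over vertex sets whose induced degrees are bounded by prescribed capacities.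
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For a graph $G$ we write $n=|V(G)|\ge 1$ and $m=|E(G)|$; further $d(v)=d_G(v)$ is the degree of $v$, $\Delta(G)$ is the maximum degree, $N(v)$ is the set of neighbors of $v$, and $N[v]=N(v)\cup\{v\}$. The average degree is $2m/n$. A set of vertices is \emph{independent} if no two of its elements are adjacent; the empty set is independent. For an integer $k\ge1$, a set $D\subseteq V(G)$ is \emph{$k$-dominating} if every vertex outside $D$ has at least $k$ neighbors in $D$. Let $i(G)$ be the number of independent sets and $\partial_k(G)$ the number of $k$-dominating sets of $G$.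

The two counts are linked by complementation. If $\Delta(G)\le k$ and $D$ is $k$-dominating, then a vertex outside $D$ has all its neighbors in $D$, so $V(G)\setminus D$ is independent; hence $i(G)\ge\partial_k(G)$. If $G$ is $k$-regular, then conversely the complement of every independent set is $k$-dominating, and $i(G)=\partial_k(G)$. It is natural to ask whether the bound on the maximum degree can be relaxed to a bound on the average degree. It is known that $i(T)>\partial_2(T)$ for every tree $T$ and that $i(G)>\partial_4(G)$ for every outerplanar graph $G$. Both facts fit such a relaxation: a tree has $n-1$ edges and so average degree below $2$, and an outerplanar graph with $n\ge2$ vertices has at most $2n-3$ edges and so average degree below $4$, while the maximum degree is unbounded in both classes. The following problem is posed in~\cite{Taletskii}.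

\begin{quote}
\textbf{Conjecture.} Let $k\ge1$. Every graph $G$ of average degree at most $k$ satisfies $i(G)\ge\partial_k(G)$, and equality holds if and only if $G$ is $k$-regular.
\end{quote}

We show that the conjecture is true exactly for $k\in\{1,2,3\}$. The symbol $\cup$ between graphs denotes disjoint union.

\begin{theorem}\label{thm:counter}
For every $k\ge4$, the graph $G_k=K_{k+2}\cup K_2$ has average degree at most $k$ and satisfies $i(G_k)<\partial_k(G_k)$. For every $k\ge6$ there is a connected graph $G$ of average degree at most $k$ with $i(G)<\partial_k(G)$. For every $k\ge4$ the ratio $\partial_k(G)/i(G)$ is unbounded over graphs of average degree at most $k$.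
\end{theorem}

\begin{theorem}\label{thm:three}
Let $k\in\{1,2,3\}$. Every graph $G$ satisfies
\[
\partial_k(G)\le i(G)\,(3/2)^{(2m-kn)/2},
\]
with strict inequality if $\Delta(G)>k$. Consequently, if the average degree of $G$ is at most $k$, then $i(G)\ge\partial_k(G)$, with equality if and only if $G$ is $k$-regular.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $k\in\{1,2\}$. Every graph $G$ satisfies $i(G)\ge 2^{\,n-2m/k}\,\partial_k(G)$. The base $2$ cannot be increased.
\end{theorem}

Theorems~\ref{thm:three} and~\ref{thm:sharp} both have the form $\partial_k(G)\le i(G)\,\beta^{\,2m-kn}$, with $\beta=\sqrt{3/2}$ and $\beta=2^{1/k}$. For $k\le2$ the second base is the larger one, so Theorem~\ref{thm:sharp} is the stronger bound when the average degree is below $k$, and Theorem~\ref{thm:three} when it is above $k$. For a tree $T$, Theorem~\ref{thm:sharp} with $k=2$ and $m=n-1$ gives $i(T)\ge2\,\partial_2(T)$. We do not decide whether connected counterexamples exist for $k=4$ and $k=5$; the conjecture as posed makes no connectivity assumption.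

Section~\ref{sec:cap} rewrites $\partial_k$ as a count of sets with bounded induced degrees and explains why an exponential bound is the right statement to aim for. This also points to the counterexamples, treated in Section~\ref{sec:counter}. Section~\ref{sec:delete} develops an induction that deletes one vertex at a time and proves Theorem~\ref{thm:sharp}. For $k=3$ this induction leaves one case open (Section~\ref{sec:three}), which is settled by a finer count in Section~\ref{sec:zeroone}.

\section{Capacities and surplus}\label{sec:cap}

A \emph{capacity} on $G$ is a function $c\colon V(G)\to\mathbb Z$. A set $U\subseteq V(G)$ is \emph{$c$-feasible} if every $u\in U$ has at most $c(u)$ neighbors in $U$. Thus a vertex of negative capacity lies in no feasible set, a vertex of capacity $0$ may lie in $U$ only without neighbors in $U$, and a vertex of positive capacity tolerates some. Let $f(G,c)$ be the number of $c$-feasible sets. The restriction of $c$ to an induced subgraph $H$ is again denoted by $c$, and $c(H)=\sum_{v\in V(H)}c(v)$. For $c\equiv0$ the feasible sets are the independent sets, so $f(G,0)=i(G)$. In inductive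 arguments we allow the graph with no vertices, for which $f=i=1$.

Let $D\subseteq V(G)$ and $U=V(G)\setminus D$. A vertex $u\in U$ has at least $k$ neighbors in $D$ if and only if it has at most $d(u)-k$ neighbors in $U$. Hence
\begin{equation}\label{eq:complement}
\partial_k(G)=f(G,c)\quad\text{for } c(v)=d(v)-k,\qquad\text{and then } c(G)=2m-kn .
\end{equation}
We call $\sigma(G)=2m-kn$ the \emph{surplus} of $G$; the average degree is at most $k$ exactly when $\sigma(G)\le0$.

In this language the conjecture compares $f(G,c)$ with $f(G,0)$ when the total capacity is at most $0$. Vertices of degree above $k$ relax the independence constraint and add feasible sets; vertices of degree below $k$ are forbidden and remove feasible sets. The conjecture says that the loss outweighs the gain. For instance, let $k=1$ and $G=P_3\cup K_1$, where $P_3$ is the path on three vertices, so that $\sigma(G)=0$. The path has $5$ independent sets and $5$ dominating sets (the four sets containing the center, and the pair of leaves), while $i(K_1)=2$ and $\partial_1(K_1)=1$. So $i(G)=10$ and $\partial_1(G)=5$.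

Here we used that $i$ and $\partial_k$ are multiplicative over disjoint unions: a set is independent, or $k$-dominating, if and only if its trace on each part is. The surplus is additive. These two facts force the shape of any positive result.

\begin{remark}\label{rem:base}
Fix $k$ and put $r(G)=\partial_k(G)/i(G)$, which is positive because $V(G)$ is $k$-dominating. The inequality of the conjecture, $r(G)\le1$ whenever $\sigma(G)\le0$, holds if and only if there is a number $\beta\ge1$ with $r(G)\le\beta^{\sigma(G)}$ for \emph{all} graphs $G$. The ``if'' part is immediate. For ``only if'', let $\beta$ be the infimum of $r(H)^{1/\sigma(H)}$ over the graphs $H$ with $\sigma(H)<0$, such as $K_1$. Each of these numbers is at least $1$ since $r(H)\le1$, so $\beta\ge1$, and $r(H)\le\beta^{\sigma(H)}$ by the choice of $\beta$. Graphs of surplus $0$ have $r\le1=\beta^0$. Finally let $\sigma(G)=p>0$ and $\sigma(H)=-q<0$. The union of $q$ copies of $G$ and $p$ copies of $H$ has surplus $0$, so $r(G)^q\,r(H)^p\le1$, that is, $r(G)^{1/p}\le r(H)^{1/\sigma(H)}$. Taking the infimum over $H$ gives $r(G)\le\beta^p$.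
\end{remark}

So each graph of positive surplus gives a lower bound for $\beta$, each graph of negative surplus gives an upper bound, and the question is whether the two kinds of bounds are compatible.

\section{Counterexamples for $k\ge4$}\label{sec:counter}

A vertex of small degree absorbs almost $k$ units of surplus, yet forbidding it lowers the number of independent sets by a factor of at most $2$. For large $k$ this is cheap. On the other side, in $K_{k+2}$ every vertex has capacity $1$, so all edges become feasible, and there are many more edges than vertices. For $k=4$, the graph $K_6$ has surplus $6$ with $\partial_4=1+6+15=22$ and $i=7$, and $K_2$ has surplus $-6$ with $\partial_4=1$ and $i=3$. In Remark~\ref{rem:base} these graphs require $\beta^6\ge 22/7$ and $\beta^6\le3$. The requirements conflict, and one copy of each graph has total surplus $0$.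

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The graph $G_k$ has $k+4$ vertices and degree sum $(k+2)(k+1)+2=k^2+3k+4$. This is at most $k(k+4)$ if and only if $k\ge4$.

An independent set of a complete graph has at most one vertex, so $i(G_k)=3(k+3)$. For the capacity in~\eqref{eq:complement}, the vertices of $K_2$ have capacity $1-k<0$ and lie in no feasible set. The vertices of $K_{k+2}$ have capacity $1$, and a subset of a clique has induced degrees at most $1$ if and only if it has at most two vertices. Therefore
\[
\partial_k(G_k)=1+(k+2)+\binom{k+2}{2}=1+\frac{(k+2)(k+3)}2,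
\]
and
\[
\partial_k(G_k)-i(G_k)=1+(k+3)\Big(\frac{k+2}2-3\Big)=1+\frac{(k+3)(k-4)}2\ \ge\ 1 .
\]
For $k=4$ the values are $\partial_4=22$ and $i=21$.

For a connected example, add one edge between the two components of $G_k$. The degree sum becomes $k^2+3k+6$, which is at most $k(k+4)$ if and only if $k\ge6$. Every $k$-dominating set remains $k$-dominating after an edge is added, and every independent set of the new graph is independent in $G_k$. So $\partial_k$ does not decrease, $i$ does not increase, and $i<\partial_k$ persists.

Finally, the union of $j$ copies of $G_k$ has the same average degree as $G_k$, and by multiplicativity its ratio $\partial_k/i$ equals $(\partial_k(G_k)/i(G_k))^j$, which tends to infinity with $j$.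
\end{proof}

\section{Deleting one vertex}\label{sec:delete}

We now prove bounds of the form $f(G,c)\le i(G)\,\beta^{c(G)}$ by induction on the number of vertices. The capacity $d-k$ is not preserved when a vertex is deleted, so the induction must run over a larger class. The following example shows which one.

\begin{example}\label{ex:path}
Let $k=1$, $\beta=2$, and let $G$ be the path $x\,v\,y$, with capacities $c(x)=c(y)=0$ and $c(v)=1$. Split the feasible sets $U$ according to whether they contain $v$. If $v\notin U$, then $U$ is feasible in $G-v=2K_1$ for the capacities $(0,0)$; there are $4$ such sets, which is $i(2K_1)\cdot2^0$. If $v\in U$, then $v$ uses one unit of capacity at $x$ and at $y$, so $U\setminus\{v\}$ is feasible for the capacities $(-1,-1)$. Now $x$ and $y$ are forbidden and can be deleted; each deletion halves the number of independent sets, and this is exactly what the factor $2^{-1}$ of a vertex of capacity $-1$ allows. The count is $1=i(2K_1)\cdot2^{-2}$. In total $f(G,c)\le 4+1=5$, well below $i(G)\cdot 2^{c(G)}=10$. In the second branch the capacities equal $d_{G-v}-1$; in the first they are larger.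
\end{example}

Accordingly, call a capacity $c$ on $G$ \emph{$k$-admissible} if $c(v)\ge d_G(v)-k$ for all $v$. We need to know how $i$ and $f$ change when a vertex is deleted. Splitting independent sets according to whether they contain a vertex $x$ gives the standard recurrence
\begin{equation}\label{eq:rec}
i(H)=i(H-x)+i(H-N[x]).
\end{equation}

\begin{lemma}\label{lem:indep}
If $v$ is a vertex of degree $d$ in $G$, then $i(G)\ge(1+2^{-d})\,i(G-v)$.
\end{lemma}

\begin{proof}
In~\eqref{eq:rec}, $H-N[x]$ is an induced subgraph of $H-x$, so $i(H)\le2\,i(H-x)$. Deleting the $d$ neighbors of $v$ from $G-v$ one at a time gives $i(G-v)\le2^d\,i(G-N[v])$. Now apply~\eqref{eq:rec} to $G$ and $v$.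
\end{proof}

For $S\subseteq V(G)$ let $1_S$ be the indicator function of $S$.

\begin{lemma}\label{lem:step}
Let $k\ge1$ and $\beta\ge1$. Let $c$ be a $k$-admissible capacity on $G$ and $v$ a vertex of degree $d$.
\begin{enumerate}
\item[(a)] The capacities $c$ and $c-1_{N(v)}$ are $k$-admissible on $G-v$.
\item[(b)] If $c(v)<0$, then $d\le k-1$ and $f(G,c)=f(G-v,c)$. If moreover $\beta^{\,k-d}\le1+2^{-d}$, then $i(G-v)\,\beta^{c(G-v)}\le i(G)\,\beta^{c(G)}$.
\item[(c)] If $f(G-v,c')\le i(G-v)\,\beta^{c'(G-v)}$ for every $k$-admissible capacity $c'$ on $G-v$, then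
\[
f(G,c)\le i(G)\,\beta^{c(G)}\cdot\frac{\beta^{-c(v)}(1+\beta^{-d})}{1+2^{-d}} .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $G-v$ we have $c\ge c-1_{N(v)}\ge d_G-1_{N(v)}-k=d_{G-v}-k$.

(b) Admissibility gives $d-k\le c(v)<0$, so $d\le k-1$ and $-c(v)\le k-d$. No feasible set contains $v$, so $f(G,c)=f(G-v,c)$. By Lemma~\ref{lem:indep},
\[
i(G-v)\,\beta^{c(G)-c(v)}\le i(G-v)\,\beta^{\,k-d}\beta^{c(G)}\le i(G-v)(1+2^{-d})\,\beta^{c(G)}\le i(G)\,\beta^{c(G)} .
\]

(c) A $c$-feasible set without $v$ is $c$-feasible in $G-v$. If $U$ is $c$-feasible and $v\in U$, then each $u\in U\cap N(v)$ has at most $c(u)-1$ neighbors in $U\setminus\{v\}$, so $U\setminus\{v\}$ is $(c-1_{N(v)})$-feasible in $G-v$. Hence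
\[
f(G,c)\le f(G-v,c)+f(G-v,c-1_{N(v)}).
\]
The two capacities have totals $c(G)-c(v)$ and $c(G)-c(v)-d$ on $G-v$. By (a) and the hypothesis, $f(G,c)\le i(G-v)\,\beta^{c(G)-c(v)}(1+\beta^{-d})$, and Lemma~\ref{lem:indep} finishes the proof.
\end{proof}

The lemma reduces the induction to two numerical conditions on the base. Forbidden vertices can be deleted if
\begin{equation}\label{eq:D}
\beta^{\,k-d}\le1+2^{-d}\qquad(0\le d\le k-1),
\end{equation}
which is an upper bound on $\beta$; one can branch at any vertex of capacity at least $j$ if
\begin{equation}\label{eq:B}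
\beta^{-j}(1+\beta^{-d})\le1+2^{-d}\qquad(d\ge0),
\end{equation}
which is a lower bound on $\beta$. Admissibility is used only in part~(b), where it limits how negative a capacity can be; it has to be carried along because branching creates negative capacities. If \eqref{eq:D} and the case $j=1$ of~\eqref{eq:B} hold together, the induction runs until all capacities are $0$. This happens for $k\le2$, with the largest base that $d=0$ in~\eqref{eq:D} allows.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $k\in\{1,2\}$ and $\beta=2^{1/k}$. Condition~\eqref{eq:D} reads $2\le2$ for $d=0$, and $\sqrt2\le\frac32$ for $k=2$, $d=1$. Condition~\eqref{eq:B} with $j=1$ reads $\frac12(1+2^{-d})\le1+2^{-d}$ for $k=1$. For $k=2$ its left side $2^{-1/2}+2^{-(d+1)/2}$ equals $\sqrt2<2$ for $d=0$, equals $\frac1{\sqrt2}+\frac12<1.21<\frac32$ for $d=1$, equals $\frac3{2\sqrt2}<1.07<\frac54$ for $d=2$, and is at most $\frac1{\sqrt2}+\frac14<1$ for $d\ge3$.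

We show by induction on $|V(G)|$ that $f(G,c)\le i(G)\,\beta^{c(G)}$ for every $k$-admissible $c$. If $c\equiv0$, which includes the graph with no vertices, both sides equal $i(G)$. If $c(v)<0$ for some $v$, then $f(G,c)=f(G-v,c)\le i(G-v)\,\beta^{c(G-v)}\le i(G)\,\beta^{c(G)}$ by induction and Lemma~\ref{lem:step}(a),(b). If $c(v)\ge1$ for some $v$, then Lemma~\ref{lem:step}(c) applies by induction, and its last factor is at most $1$ by~\eqref{eq:B}.

For $c=d-k$, equation~\eqref{eq:complement} gives $\partial_k(G)\le i(G)\,2^{(2m-kn)/k}$, which is the stated inequality. For the graph of $n$ isolated vertices, $i=2^n$, $\partial_k=1$ and $m=0$. Equality holds, and the inequality fails with any base larger than $2$.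
\end{proof}

\section{The case $k\le3$}\label{sec:three}

From now on
\[
\lambda=\sqrt{3/2},\qquad \mu=1/\lambda=\sqrt{2/3},\qquad 0.81<\mu<0.82,
\]
where the bounds follow from $0.81^2=0.6561<\frac23<0.6724=0.82^2$. We use $\mu^2=\frac23$, $\mu^3=\frac23\mu$, $\mu^4=\frac49$ and $\mu^5=\frac49\mu$. Theorem~\ref{thm:three} will follow from the following statement about capacities.

\begin{theorem}\label{thm:cap}
Let $c$ be a $3$-admissible capacity on a graph $G$. Then $f(G,c)\le i(G)\,\lambda^{c(G)}$, with strict inequality if $c(v)\ge1$ for some vertex $v$.
\end{theorem}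

There is little freedom in the choice of the base. Suppose $f(G,c)\le i(G)\,\beta^{c(G)}$ for all $3$-admissible $c$. The graph $K_2$ with capacities $(-2,0)$ has $f=2$ and $i=3$, so $\beta^2\le\frac32$. The graph $K_4$ with $c\equiv1$ has $f=1+4+6=11$ and $i=5$, so $\beta^4\ge\frac{11}5$. Thus $\frac{11}5\le\beta^4\le\frac94$, and $\lambda$ is the upper end of this window. The first example also shows that equality can occur when no capacity is positive. The hypothesis cannot be weakened to $4$-admissibility with any base: $K_1$ with capacity $-4$ has $f=1$ and $i=2$, so it requires $\beta^4\le2<\frac{11}5$.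

The difficulty for $k=3$ is that branching at a vertex of capacity $1$ is no longer affordable. For $j=1$ and $d=2$, condition~\eqref{eq:B} asks for $\beta^{-1}+\beta^{-3}\le\frac54$, whereas for $\beta\le\lambda$ the left side is at least $\mu+\mu^3=\frac53\mu>\frac54$. The estimate in Lemma~\ref{lem:step}(c) is wasteful here, because in the branch $v\in U$ it forgets the constraint at $v$ itself. Branching at capacity $2$ or more does work, as we check below, so the induction runs until all capacities are $0$ or $1$. Then $c=1_W$ for a set $W$, and the feasible sets have a simple structure that permits an exact recursion. The result needs no admissibility hypothesis.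

\begin{lemma}\label{lem:W}
For every graph $G$ and every $W\subseteq V(G)$ we have $f(G,1_W)\le i(G)\,\lambda^{|W|}$, with strict inequality if $W\ne\emptyset$.
\end{lemma}

We prove Lemma~\ref{lem:W} in Section~\ref{sec:zeroone} and first derive the theorems from it.

\begin{proof}[Proof of Theorem~\ref{thm:cap}]
We use induction on $|V(G)|$.

\emph{Case 1: $c(y)<0$ for some $y$.} Condition~\eqref{eq:D} holds for $k=3$ and $\beta=\lambda$: for $d=0$ it reads $\lambda^3\le2$, which follows from $\lambda^6=\frac{27}8\le4$; for $d=1$ it reads $\lambda^2=\frac32\le\frac32$; for $d=2$ it reads $\lambda\le\frac54$, which follows from $\frac32\le\frac{25}{16}$. By induction and Lemma~\ref{lem:step}(a),(b),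
\[
f(G,c)=f(G-y,c)\le i(G-y)\,\lambda^{c(G-y)}\le i(G)\,\lambda^{c(G)} .
\]
If $c(v)\ge1$ for some $v$, then $v\ne y$, and the first inequality is strict by induction.

\emph{Case 2: $c(v)\ge2$ for some $v$.} Let $d=d(v)$. Since $\lambda^{-c(v)}\le\frac23$, Lemma~\ref{lem:step}(c) and induction give the strict inequality once we know $\frac23(1+\mu^d)<1+2^{-d}$. For $d=0$ this is $\frac43<2$. For $d=1$ the left side is below $\frac43<\frac32$. For $d=2$ it is $\frac{10}9<\frac54$. For $d=3$ we have $\mu^3=\frac23\mu<0.55$, so the left side is below $1.034<\frac98$. For $d\ge4$ it is at most $\frac23\cdot\frac{13}9=\frac{26}{27}<1$.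

\emph{Case 3: $c(v)\in\{0,1\}$ for all $v$.} This includes the graph with no vertices. Here $c=1_W$ with $W=\{v:c(v)=1\}$ and $c(G)=|W|$, and Lemma~\ref{lem:W} is the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $k\in\{1,2,3\}$. The capacity $c=d-k$ satisfies $c\ge d-3$, so it is $3$-admissible. By~\eqref{eq:complement} and Theorem~\ref{thm:cap}, $\partial_k(G)\le i(G)\,\lambda^{2m-kn}$, with strict inequality if some vertex has degree at least $k+1$. This is the first assertion.

Let $2m\le kn$. Then $\lambda^{2m-kn}\le1$ and $\partial_k(G)\le i(G)$. Suppose equality holds. Then $2m=kn$, since otherwise $\lambda^{2m-kn}<1$, and $\Delta(G)\le k$, since otherwise the inequality is strict. A graph with maximum degree at most $k$ and average degree exactly $k$ is $k$-regular. Conversely, if $G$ is $k$-regular, then $c\equiv0$ and $\partial_k(G)=f(G,0)=i(G)$.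
\end{proof}

\section{Capacities zero and one}\label{sec:zeroone}

A set $U$ is $1_W$-feasible if and only if every component of the induced subgraph $G[U]$ is a single vertex or a single edge with both ends in $W$: induced degrees are at most $1$, and a vertex of induced degree $1$ must lie in $W$. Call such sets \emph{good}. Write $F(G,W)=f(G,1_W)$, and $F(H)=F(H,W\cap V(H))$ for an induced subgraph $H$.

The plan is to branch at a vertex $v\in W$ exactly. Once we know the component of $G[U]$ containing $v$, all neighbors of that component are excluded from $U$, and every excluded vertex of $W$ contributes a factor $\mu$ to the inductive bound. The good sets in which $v$ lies on an edge have no counterpart among independent sets containing $v$. They are paid for by the branch $v\notin U$, which saves the fraction $\kappa=1-\mu$ of $i(G-v)$. This works unless $G[W]$ consists of triangles and copies of $K_4$, and those are removed as a whole.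

\begin{proof}[Proof of Lemma~\ref{lem:W}]
We use induction on $|V(G)|+|W|$. If $W=\emptyset$, then $F(G,W)=i(G)$. Let $W\ne\emptyset$; we must prove the strict inequality. For $v\in W$ let $t(v)=|N(v)\cap W|$, and for adjacent $v,w\in W$ let
\[
e(v,w)=|(N(w)\cap W)\setminus N[v]| .
\]

If $t(v)=0$ for some $v\in W$, then $v$ lies on no edge inside $W$, so
$F(G,W)=F(G,W\setminus\{v\})\le i(G)\,\lambda^{|W|-1}<i(G)\,\lambda^{|W|}$. From now on $t(v)\ge1$ for all $v\in W$.

\medskip\noindent\emph{Step 1: branching at a vertex.}
Fix $v\in W$ and put $t=t(v)$, $s=t+1$, $e_w=e(v,w)$; sums over $w$ run over $N(v)\cap W$. In a good set $U$, either $v\notin U$, or $v$ is isolated in $G[U]$, or $v$ forms a component with some $w\in N(v)\cap W$. Removing the component of $v$ gives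
\[
F(G,W)=F(G-v)+F(G-N[v])+\sum_w F\big(G-(N[v]\cup N[w])\big).
\]
The three kinds of subgraphs contain $|W|-1$, $|W|-s$ and $|W|-s-e_w$ vertices of $W$. Put
\[
a=i(G-v),\qquad b=i(G-N[v])\ge1,\qquad b_w=i\big(G-(N[v]\cup N[w])\big)\le b .
\]
By induction and~\eqref{eq:rec},
\[
\lambda^{-|W|}F(G,W)\le\mu a+\mu^{s}b+\sum_w\mu^{s+e_w}b_w,\qquad i(G)=a+b .
\]
To use the saving in the term $\mu a$ we need a lower bound for $a$. The graph $G-v$ has $b$ independent sets that miss $N(v)$. For each $w$ it has $b_w$ independent sets that meet $N(v)$ exactly in $\{w\}$, namely $\{w\}\cup J$ with $J$ independent in $G-(N[v]\cup N[w])$. These families are disjoint, so $a\ge b+\sum_w b_w$. Therefore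
\begin{align*}
i(G)-\lambda^{-|W|}F(G,W)&\ge\kappa a+(1-\mu^s)\,b-\sum_w\mu^{s+e_w}b_w\\
&\ge(1+\kappa-\mu^s)\,b-\sum_w(\mu^{s+e_w}-\kappa)\,b_w\ \ge\ b\,\Theta(v),
\end{align*}
where, by $0\le b_w\le b$,
\[
\Theta(v)=1+\kappa-\mu^s-\sum_w\max(0,\mu^{s+e_w}-\kappa).
\]
So the lemma holds for $(G,W)$ as soon as $\Theta(v)>0$ for one vertex $v\in W$.

\medskip\noindent\emph{Step 2: $\Theta(v)>0$ unless $t\in\{2,3\}$ and all $e_w=0$.}
Since $\mu<1$, replacing the numbers $e_w$ by smaller ones can only decrease $\Theta(v)$. Put $\varphi(s)=s(\mu^s-\kappa)$. Replacing all $e_w$ by $0$ gives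
\[
\Theta(v)\ge1-(\mu^s-\kappa)-t\max(0,\mu^s-\kappa)\ge1-\max(0,\varphi(s)),
\]
so $\Theta(v)>0$ whenever $\varphi(s)<1$. We have $\varphi(2)=2\mu-\frac23<1$ because $\mu<\frac56$, and $\varphi(5)=\frac{65}9\mu-5<1$ because $\mu<\frac{54}{65}=0.830\ldots$. For $s\ge5$ we have $\mu<\frac56\le\frac s{s+1}$, hence
\[
\varphi(s+1)=(s+1)\mu\cdot\mu^s-(s+1)\kappa\le s\mu^s-(s+1)\kappa<\varphi(s),
\]
and $\varphi(s)<1$ for all $s\ge5$. This settles $t=1$ and $t\ge4$.

Let $t\in\{2,3\}$ and suppose some $e_w\ge1$. Replace this $e_w$ by $1$ and the others by $0$. As $\kappa<0.19$ and $\mu^3>\mu^4>\mu^5=\frac49\mu>0.36$, each maximum equals its second argument. For $t=2$,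
\[
\Theta(v)\ge1+3\kappa-2\mu^3-\mu^4=\tfrac{32}9-\tfrac{13}3\mu>0,
\]
because $\mu<0.82<\frac{32}{39}$. For $t=3$,
\[
\Theta(v)\ge1+4\kappa-3\mu^4-\mu^5=\tfrac{11}3-\tfrac{40}9\mu>0,
\]
because $\mu<\frac{33}{40}$.

The exception is real. For $G=K_s$ and $W=V(G)$ we have $a=s$, $b=b_w=1$ and $e_w=0$, so $i(G)$ minus the inductive bound of Step~1 is exactly $1-\varphi(s)$; and $\varphi(3)=5\mu-3>1$, $\varphi(4)=4\mu-\frac{20}9>1$ because $\mu>0.81$. Deleting a single vertex of such a clique loses too much.

\medskip\noindent\emph{Step 3: removing a clique.}
It remains to treat the case that every $v\in W$ has $t(v)\in\{2,3\}$ and $e(v,w)=0$ for all adjacent $v,w\in W$. The latter says $N[w]\cap W\subseteq N[v]\cap W$, and exchanging $v$ and $w$ gives equality. Along paths, all vertices of one component of $G[W]$ then have the same closed neighborhood in $G[W]$; since each vertex belongs to its own, the component is a clique, with $t+1\in\{3,4\}$ vertices.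

Let $Q$ be such a component and $s=|Q|$. The neighbors of $Q$ outside $Q$ are not in $W$. A good set $U$ contains no triangle, so $|U\cap Q|\le2$. If $U\cap Q=\{q\}$, then $q$ is isolated in $G[U]$, because all its neighbors in $W$ lie in $Q$. If $U\cap Q=\{q,q'\}$, then this edge is a component of $G[U]$. Hence
\[
F(G,W)=F(G-Q)+\sum_{q\in Q}F\big(G-Q-N(q)\big)+\sum_{\{q,q'\}\subseteq Q}F\big(G-Q-N(q)-N(q')\big),
\]
and each subgraph on the right meets $W$ in exactly $W\setminus Q$. Put
\[
A=i(G-Q),\qquad A_q=i\big(G-Q-N(q)\big),\qquad A_{qq'}=i\big(G-Q-N(q)-N(q')\big),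
\]
and $\Sigma=\sum_{q\in Q}A_q$. Passing to an induced subgraph does not increase $i$, so $\Sigma\le sA$ and $A_{qq'}\le\min(A_q,A_{q'})\le\frac12(A_q+A_{q'})$. Each $q$ lies in $s-1$ pairs, so the $A_{qq'}$ sum to at most $\frac{s-1}2\Sigma$. By induction,
\[
F(G,W)\le\lambda^{|W|-s}\Big(A+\frac{s+1}2\,\Sigma\Big).
\]
An independent set meets the clique $Q$ in at most one vertex, so $i(G)=A+\Sigma$. It therefore suffices to show $A+\frac{s+1}2\Sigma<\lambda^s(A+\Sigma)$, where $A\ge1$.

For $s=3$ we have $\lambda^3=\frac32\lambda>1.8$, since $\lambda^2=1.5>1.2^2$. The inequality $A+2\Sigma<1.8\,(A+\Sigma)$ is equivalent to $0.2\,\Sigma<0.8\,A$, which holds because $0.2\,\Sigma\le0.6\,A$. For $s=4$ we have $\lambda^4=\frac94$, and $A+\frac52\Sigma<\frac94(A+\Sigma)$ is equivalent to $\frac14\Sigma<\frac54A$, which holds because $\frac14\Sigma\le A$. This completes the induction.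
\end{proof}

\begin{thebibliography}{1}

\bibitem{Taletskii}
Dmitrii Taletskii, \emph{Independent sets versus 4-dominating sets in outerplanar graphs}, arXiv:2305.01577 (2023).

\end{thebibliography}
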